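# Free actions on Diestel–Leader graphs: why $DL_4(2)$ is not a Cayley graph

## Three theorems on free vertex actions

**Theorem 1.** No group acts simply transitively by graph automorphisms on the vertex set of $DL_4(2)$. Hence no Cayley graph $\Gamma(G,S)$ is isomorphic to $DL_4(2)$. In particular, $DL_4(2)$ is not the Cayley graph of any finitely generated group.

To read this statement we need the graph, and we need to know what a simply transitive action has to do with Cayley graphs.

Let $q\ge 2$ and $d\ge 2$ be integers. For $i=1,\dots,d$ let $T_i$ be a copy of the homogeneous tree of valence $q+1$, fix an end $\omega_i$ of $T_i$, and let $h_i:V(T_i)\to\mathbb Z$ be a Busemann function for $\omega_i$. Concretely, every vertex $v$ of $T_i$ has exactly one neighbour at height $h_i(v)-1$, the one towards $\omega_i$, and $q$ neighbours at height $h_i(v)+1$. We call the first the *parent* of $v$ and the others its *children*.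

**Definition (Diestel–Leader graph).** The vertices of $DL_d(q)$ are the tuples $(x_1,\dots,x_d)\in T_1\times\dots\times T_d$ with $h_1(x_1)+\dots+h_d(x_d)=0$. Two vertices $x,y$ are adjacent if and only if there are indices $i\ne j$ with $x_i\sim y_i$ in $T_i$, $x_j\sim y_j$ in $T_j$, and $x_k=y_k$ for all other $k$.

Since the heights must still sum to $0$ after a move, one of the two coordinates goes to a child and the other to its parent. So a vertex has $d(d-1)q$ neighbours: choose the coordinate $i$ that goes to a child, then one of $q$ children, then the coordinate $j\neq i$ that goes to its parent. For $DL_2(2)$ this number is $4$; for $DL_4(2)$ it is $24$.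

**Definition (Cayley graph).** For a group $G$ and a finite generating set $S$, the graph $\Gamma(G,S)$ has vertex set $G$, and distinct $g,h$ are adjacent if and only if $h=gs$ for some $s\in S\cup S^{-1}$. Isomorphism with $DL_d(q)$ means isomorphism of unlabelled undirected graphs.

An action on a set is *simply transitive* if it is transitive with trivial stabilizers. On $\Gamma(G,S)$ the group $G$ acts by left multiplication, by graph automorphisms, and simply transitively on vertices. So the second and third sentences of Theorem 1 follow from the first.

For context: Bartholdi, Neuhauser and Woess give an explicit group and finite generating set with Cayley graph $DL_d(q)$ when $d=2$, when $d=3$, and when $d\ge4$ and every prime dividing $q$ is larger than $d-1$. The question for $DL_4(2)$, the smallest case not settled there, is taken from Melanie Stein and Jennifer Taback, "Metric Properties of Diestel-Leader Groups", arXiv:1202.4199 (2012).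

Two companion results show where the obstruction lies.

**Theorem 2.** There is a finitely generated group acting on $DL_4(2)$ with trivial vertex stabilizers and exactly two vertex orbits. So the minimal number of vertex orbits of a group acting freely on the vertices of $DL_4(2)$ is exactly $2$, and $DL_4(2)$ is quasi-isometric to a Cayley graph.

Call an automorphism of $DL_d(q)$ *coordinate-preserving* if it has the form $(x_i)_i\mapsto(\alpha_i(x_i))_i$ with $\alpha_i\in\mathrm{Aut}(T_i)$, $h_i\circ\alpha_i=h_i+c_i$ and $\sum_i c_i=0$.

**Theorem 3.** Let $q=p_1^{e_1}\cdots p_r^{e_r}\ge2$ (prime power decomposition) and $d\ge2$. A group of coordinate-preserving automorphisms acting simply transitively on $DL_d(q)$ exists if and only if $d\le 1+\min_i p_i^{e_i}$. In particular, $DL_d(q)$ is a Cayley graph whenever $d\le1+\min_ip_i^{e_i}$.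

For $q=2$ the bound is $d\le 3$, so $DL_4(2)$ just fails it. Theorem 3 is the easier result, and its proof is the natural first approach to Theorem 1. We prove it first and then see exactly what goes wrong when a group is allowed to permute the four trees.

## Heights, levels and three preliminary lemmas

Put $V=\prod_iV(T_i)$, and call its elements *points*. Put $H(x)=(h_i(x_i))_i\in\mathbb Z^d$ and $X_a=H^{-1}(a)$. The *level* of $a\in\mathbb Z^d$, and of every point of $X_a$, is $-\sum_ia_i$. So the vertices of $DL_d(q)$ are the points of level $0$. Replacing one coordinate by a child lowers the level by $1$; replacing it by its parent raises the level by $1$. For example, a point of level $2$ becomes a vertex when we replace two of its coordinates by children.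

Let $e_1,\dots,e_d$ be the standard basis, $e_I=\sum_{i\in I}e_i$, and $A=\{a\in\mathbb Z^d:\sum a_i=0\}$, so that $A=H(DL_d(q))$. A permutation $\pi$ acts on $\mathbb Z^d$ by $(\pi a)_{\pi(i)}=a_i$; thus $\pi e_i=e_{\pi(i)}$.

The $n$-th *ancestor* of a tree vertex is obtained by going to the parent $n$ times ($n\ge 0$); it has that vertex among its *descendants*. Any two vertices of $T_i$ have a common ancestor. Indeed, suppose $u,v$ have common ancestor $b$ and $w$ is a neighbour of $v$. If $w$ is a child of $v$, then $b$ works for $u,w$; if $w$ is the parent of $v$, the parent of $b$ works. Now use induction along a path. For $m\in\mathbb Z_{\ge0}^d$ the *ancestor map* $X_a\to X_{a-m}$ replaces each $x_i$ by its $m_i$-th ancestor. It is surjective.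

**Lemma 1 (Sabidussi).** Let $G$ act simply transitively on the vertices of a connected, locally finite graph. Then the graph is isomorphic to $\Gamma(G,S)$ for a finite generating set $S$.

*Proof.* Fix a vertex $x_0$ and put $S=\{s\in G:sx_0\sim x_0\}$. It is finite by local finiteness, and $S=S^{-1}$. The map $g\mapsto gx_0$ is a bijection, and $gx_0\sim hx_0$ if and only if $g^{-1}h\in S$, that is, $h=gs$ with $s\in S$. Connectedness says that $S$ generates $G$. $\square$

**Lemma 2.** For $d\ge2$ and $c\in\mathbb Z$, the graph defined like $DL_d(q)$ but with $\sum h_i=c$ is connected.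

*Proof.* Let $x,x'$ be vertices. We first correct the coordinates $k\ge3$, one at a time, using moves in coordinates $1,k$ only. Move coordinate $k$ to parents until it reaches a common ancestor of $x_k,x_k'$, while coordinate $1$ moves to children. Then move coordinate $k$ down to $x_k'$, while coordinate $1$ moves to parents. Only coordinates $1$ and $k$ have changed, and coordinate $k$ is now $x'_k$.

So we may assume that the vertices agree in coordinates $3,\dots,d$, with first two coordinates $(x_1,x_2)$ and $(x_1',x_2')$. Move coordinate $1$ up to a common ancestor $z$ of $x_1,x_1'$, while coordinate $2$ moves to descendants of $x_2$. Then move coordinate $2$ up $M$ steps, with $M$ large, to a common ancestor $u$ of $x_2,x_2'$; meanwhile coordinate $1$ descends from $z$ to $x_1'$ and then on to a descendant of $x_1'$. Finally move coordinate $2$ down from $u$ to $x_2'$, while coordinate $1$ moves to parents. The sum of heights is constant, so coordinate $1$ ends at height $h_1(x_1')$. It is an ancestor, at that height, of a descendant of $x_1'$, so it is $x_1'$. $\square$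

**Lemma 3 (orbits over a point).** Let a group $N$ act on sets $Y,Z$, let $f:Y\to Z$ be $N$-equivariant and $z\in Z$. Then the $N$-orbits on $Y$ that map onto the orbit $Nz$ correspond bijectively to the $N_z$-orbits on $f^{-1}(z)$.

*Proof.* An orbit over $Nz$ meets $f^{-1}(z)$. If $y,y'\in f^{-1}(z)$ and $ny=y'$, then $nz=z$, so $n\in N_z$. $\square$

## Groups that keep the coordinates: the bound $d\le 1+p^e$

This section proves Theorem 3. A coordinate-preserving automorphism $\alpha$ determines its maps $\alpha_i$, because every vertex of $T_i$ is a coordinate of some vertex of $DL_d(q)$. So a group of such automorphisms acts on all of $V$. This action commutes with the ancestor maps, and it shifts $H$ by the vector $(c_i)$.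

### Necessity

**Step A. The aim is to pass to a subgroup that fixes all heights.** Let $G$ be coordinate-preserving and simply transitive, and let $N$ be the kernel of the homomorphism $G\to A$, $g\mapsto(c_i)$. If $x,y\in X_a$ with $a\in A$, the unique $g\in G$ with $gx=y$ has $(c_i)=0$, so it lies in $N$. Hence $N$ acts simply transitively on $X_a$ for every $a\in A$.

**Step B. The aim is to find many small subgroups in one finite group.** Let $x$ be a point of level $2$, let $P=N_x$, and let $i\ne j$. Replacing $x_i$ and $x_j$ by children gives vertices of $DL_d(q)$, all with the same height vector. Given two of them, a unique element of $N$ carries one to the other. It commutes with taking parents in coordinates $i$ and $j$, so it fixes $x$ and lies in $P$. Thus $P$ acts simply transitively on $\{\text{children of }x_i\}\times\{\text{children of }x_j\}$, and $|P|=q^2$.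

Choose a child of $x_i$ for each $i$, and let $K_i\le P$ be its stabilizer. As $P$ is transitive on the $q$ children of $x_i$, $|K_i|=q$. For $i\ne j$ we have $K_i\cap K_j=1$, so $|K_iK_j|=q^2$ and $P=K_iK_j$.

*The case $q=2$.* Here $P$ has order $4$, and the $K_i$ are $d$ different subgroups of order $2$. A group of order $4$ has at most three, so $d\le3$. In particular, no coordinate-preserving group is simply transitive on $DL_4(2)$. For $d=3$ the three subgroups of order $2$ of $\mathbb F_2^2$ just fit.

**Step C. The aim is to do the same count for general $q$, one prime at a time.** First, conjugates of $K_i$ and $K_j$ also meet trivially. By conjugating it is enough to look at $K_i\cap hK_jh^{-1}$. Write $h=ab$ with $a\in K_i$, $b\in K_j$; then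
$$K_i\cap hK_jh^{-1}=aK_ia^{-1}\cap aK_ja^{-1}=a(K_i\cap K_j)a^{-1}=1 .$$
Let $p^e$ be the exact power of a prime $p$ dividing $q$, and let $\Sigma$ be a Sylow $p$-subgroup of $P$, of order $p^{2e}$. A Sylow $p$-subgroup of $K_i$ has order $p^e$ and lies in a conjugate of $\Sigma$. So some conjugate of $K_i$ meets $\Sigma$ in a subgroup $\Sigma_i$ of order $p^e$. The groups $\Sigma_1,\dots,\Sigma_d$ meet pairwise trivially, so counting non-identity elements gives $d(p^e-1)\le p^{2e}-1$, that is, $d\le p^e+1$. This holds for every prime $p$ dividing $q$.

### Sufficiency

We realize the trees by balls in Laurent series rings; this is the Bartholdi–Neuhauser–Woess construction over a product of fields.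

**Step D. The aim is a model of the tree.** Let $R$ be a finite ring with $q$ elements, and consider the cosets $b+\pi^nR[[\pi]]$ in $R((\pi))$, with height $n$, where the parent of $b+\pi^nR[[\pi]]$ is $b+\pi^{n-1}R[[\pi]]$. Each such ball has one parent and $|R|=q$ children. Any two balls lie in a common ball, so the graph is connected. It has no cycle, since a vertex of maximal height in a cycle would have two parents. So it is the $(q+1)$-regular tree, and the height is a Busemann function for the end reached by taking parents. A tree in which every vertex has one parent and $q$ children, with any two vertices having a common ancestor, is determined up to isomorphism. So we may use this model for each $T_i$. We may also require the heights to sum to $1$ instead of $0$: this only shifts one $h_i$ by $1$.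

**Step E. The aim is the group.** Let $R=\prod_i\mathbb F_{p_i^{e_i}}$, so $|R|=q$. As $d-1\le\min_ip_i^{e_i}$, we can choose $l_1,\dots,l_{d-1}\in R$ whose components are pairwise distinct in every factor; then $l_i-l_j\in R^*$ for $i\ne j$. Let
$$B=R[t,(t-l_1)^{-1},\dots,(t-l_{d-1})^{-1}],\quad K_j=R((t-l_j)),\quad K_\infty=R((t^{-1})).$$
Realize $DL_d(q)$ as the set of tuples of balls, one in each of $K_1,\dots,K_{d-1},K_\infty$, with heights summing to $1$. Let $U=\langle t-l_1,\dots,t-l_{d-1}\rangle\le B^*$. The group $B\rtimes U$ acts by $z\mapsto uz+m$.

**Step F. The aim is to see that $U$ handles heights.** Multiplication by $t-l_j$ raises heights by $1$ on $K_j$. For $i\ne j$ it preserves heights on $K_i$, since $t-l_j=(t-l_i)+(l_i-l_j)$ is a unit of $R[[t-l_i]]$. It lowers heights by $1$ on $K_\infty$, since $t-l_j=t(1-l_jt^{-1})$. So it acts on height vectors by adding $e_j-e_\infty$. These $d-1$ vectors form a basis of the group of vectors of sum $0$, so $U\cong\mathbb Z^{d-1}$ acts simply transitively on height vectors of sum $1$. In particular $B\rtimes U$ acts by coordinate-preserving automorphisms.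

**Step G. The aim is to see that $B$ handles one fibre.** Translations by $B$ preserve heights, and $uB=B$ for $u\in U$. So it suffices that $B$ is simply transitive on the fibre over $(0,\dots,0,1)$, that is, that
$$B\to\prod_jK_j/R[[t-l_j]]\times K_\infty/t^{-1}R[[t^{-1}]]$$
is bijective. All objects split along the field factors of $R$, so let $R$ be a field. By partial fractions each $b\in B$ is uniquely $b=\sum_jp_j+p_\infty$ with $p_j\in(t-l_j)^{-1}R[(t-l_j)^{-1}]$ and $p_\infty\in R[t]$. All summands except $p_j$ lie in $R[[t-l_j]]$, and all $p_j$ lie in $t^{-1}R[[t^{-1}]]$. The quotients are represented exactly once by $(t-l_j)^{-1}R[(t-l_j)^{-1}]$ and $R[t]$, respectively. So the map is $b\mapsto(p_1,\dots,p_{d-1},p_\infty)$, a bijection.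

Thus $B\rtimes U$ is simply transitive on $DL_d(q)$. By Lemmas 1 and 2, $DL_d(q)$ is a Cayley graph of $B\rtimes U$ with respect to a finite generating set. This proves Theorem 3. $\blacksquare$

*Two small cases.* For $d=q=2$ and $l_1=0$ we get $\mathbb F_2[t,t^{-1}]\rtimes\langle t\rangle$, the lamplighter group $\mathbb Z_2\wr\mathbb Z$. The base vertex $(\mathbb F_2[[t]],\,t^{-1}\mathbb F_2[[t^{-1}]])$ is sent by $z\mapsto tz$ to $(t\mathbb F_2[[t]],\,\mathbb F_2[[t^{-1}]])$ and by $z\mapsto tz+1$ to $(1+t\mathbb F_2[[t]],\,\mathbb F_2[[t^{-1}]])$. These are the two neighbours with first coordinate a child, and the inverses of the two maps give the other two neighbours. For $d=3$, $q=2$ take $l_1=0$, $l_2=1$. For $d=4$, $q=2$ one would need three distinct elements of $\mathbb F_2$, and the construction stops.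

## Automorphisms of $DL_4(2)$ and the failure of the count

Step B used that an element of $G$ carrying one vertex of $X_a$ to another fixes all heights and all coordinates. If $G$ may permute the four trees, this is false. The elements that preserve coordinates and heights still form a normal subgroup $N$, but $N$ may have several orbits on $X_a$, and then the stabilizer $N_x$ of a level-$2$ point is smaller than $4$. If it has order $2$, the count gives nothing. Nor can looking at $N$ alone help. The last section contains a group of coordinate- and height-preserving automorphisms of $DL_4(2)$ that acts freely on each $X_a$, $a\in A$, with exactly two orbits. The permutations must enter the argument. We first show that trees can only be permuted as wholes.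

**Lemma 4.** Let $\alpha$ be an automorphism of $DL_4(2)$. Then there are a permutation $\pi$ of $\{1,2,3,4\}$ and bijections $\alpha_i:T_i\to T_{\pi(i)}$ preserving the child relation in both directions, with $h_{\pi(i)}\circ\alpha_i=h_i+c_{\pi(i)}$ and $\sum c_i=0$, such that $\alpha(x)_{\pi(i)}=\alpha_i(x_i)$.

*Proof.* A neighbour of $x$ is obtained by replacing $x_i$ by a child $c$ and $x_j$ by its parent, $i\ne j$. Denote it by $(i,c,j)$, and say it has *type* $(i,j)$ seen from $x$.

*First we decide which neighbours of $x$ are adjacent to each other.* Let $(i,c,j)\ne(i',c',j')$.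

- If $(i,c)=(i',c')$, then $j\ne j'$. The two differ exactly in coordinates $j,j'$, each by a tree edge, so they are adjacent. Call this an edge of kind I.
- If $i=i'$ and $c\ne c'$, the $i$-th coordinates are siblings, at distance $2$; not adjacent.
- If $i\ne i'$ and $j=j'$, they differ exactly in coordinates $i,i'$, each by a tree edge; adjacent. Call this kind II.
- If $i\ne i'$ and $j\ne j'$: when $i=j'$ or $i'=j$, that coordinate is a child of the old one in one vertex and the parent in the other, at distance $2$; otherwise four coordinates differ. Not adjacent.

*Next we recognize the kinds from the graph.* Consider common neighbours inside the neighbourhood of $x$. For a kind I edge between $(i,c,j)$ and $(i,c,j')$, a neighbour of the first has the form $(i,c,l)$ with $l\ne j$ or $(k,e,j)$ with $k\ne i$; a neighbour of the second has the form $(i,c,l)$ with $l\ne j'$ or $(k,e,j')$ with $k\ne i$. The common ones are $(i,c,l)$ with $l\notin\{i,j,j'\}$: exactly one. For a kind II edge between $(i,c,j)$ and $(i',c',j)$, the common ones are $(k,e,j)$ with $k\notin\{i,i',j\}$ and $e$ one of the two children of $x_k$: exactly two. So $\alpha$, which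 maps the neighbourhood of $x$ isomorphically onto that of $\alpha(x)$, preserves the kinds.

*This yields local bijections.* The components of the kind I graph are the sets $\{(i,c,j)\}_{j\ne i}$ with $(i,c)$ fixed, and the components of the kind II graph are the sets $\{(i,c,j)\}_{i\ne j,\,c}$ with $j$ fixed. Hence $\alpha$ maps $(i,c,j)$ to the neighbour $(\beta_x(i,c),\pi_x(j))$ of $\alpha(x)$, with bijections $\beta_x$ and $\pi_x$. Write $\beta_x(i,c)=(i',c')$. Then $\pi_x(j)\ne i'$ for all $j\ne i$, so $i'=\pi_x(i)$. Thus neighbours of type $(i,j)$ go to neighbours of type $(\pi_x(i),\pi_x(j))$.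

*Now we show that $\pi_x$ does not depend on $x$.* Let $y=(i,c,j)$ be a neighbour of $x$. Seen from $y$, the vertex $x$ has type $(j,i)$. Seen from $\alpha(y)$, the vertex $\alpha(x)$ therefore has type $(\pi_y(j),\pi_y(i))$; it also has type $(\pi_x(j),\pi_x(i))$, because $\alpha(y)$ has type $(\pi_x(i),\pi_x(j))$ seen from $\alpha(x)$. So $\pi_x,\pi_y$ agree on $i,j$. For $k\ne i,j$ let $z=(i,c,k)$, again relative to $x$. Going from $y$ to $z$, coordinate $j$ goes from the parent of $x_j$ to $x_j$, and coordinate $k$ from $x_k$ to its parent. So $z$ has type $(j,k)$ seen from $y$, and $\alpha(z)$ has type $(\pi_y(j),\pi_y(k))$ seen from $\alpha(y)$. But relative to $\alpha(x)$ we have $\alpha(y)=(\beta_x(i,c),\pi_x(j))$ and $\alpha(z)=(\beta_x(i,c),\pi_x(k))$, so the type is $(\pi_x(j),\pi_x(k))$. Hence $\pi_y(k)=\pi_x(k)$. By connectedness (Lemma 2), $\pi_x=\pi$ is constant.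

*Finally we construct the tree maps.* Let $v\in T_i$. By Lemma 2 for the three other trees, $\{x\in DL_4(2):x_i=v\}$ is connected by edges not involving coordinate $i$. Along such an edge $\alpha(x)_{\pi(i)}$ does not change. So $\alpha(x)_{\pi(i)}=\alpha_i(x_i)$ for a well-defined map $\alpha_i:T_i\to T_{\pi(i)}$. It is bijective, because $\alpha^{-1}$ supplies an inverse. If $w$ is a child of $v$, choose $x$ with $x_i=v$ and a neighbour $y=(i,w,j)$. Then $\alpha(y)$ has type $(\pi(i),\pi(j))$ seen from $\alpha(x)$, so $\alpha_i(w)$ is a child of $\alpha_i(v)$. The same holds for $\alpha^{-1}$. So heights shift by a constant on each tree, and $\sum c_i=0$ because $\alpha$ preserves level $0$. $\square$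

The data $\pi,(\alpha_i)$ are determined by $\alpha$. If coordinate $k$ of $\alpha(x)$ were an injective function of $x_i$ and also an injective function of $x_{i'}$ with $i\ne i'$, two vertices with equal $x_{i'}$ and different $x_i$ would give a contradiction. So $\pi$ is determined, and then so are the $\alpha_i$. Hence $\mathrm{Aut}(DL_4(2))$ acts on all of $V$ by $\alpha(x)_{\pi(i)}=\alpha_i(x_i)$. The action preserves levels and is compatible with children and ancestors. With the action $a\mapsto\pi a+t$, $t=(c_i)\in A$, on $\mathbb Z^4$, the map $H$ is equivariant.

## The height-fixing subgroup and its orbit function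

We now prove Theorem 1. Suppose that $G$ acts simply transitively on $DL_4(2)$. Let $\Lambda\le A\rtimes S_4$ be the image of $G$, with elements $\lambda=(\pi,t):a\mapsto\pi a+t$, and let $N\trianglelefteq G$ be the kernel. Elements of $N$ preserve every coordinate and every height. Let $T=\{t\in A:(\mathrm{id},t)\in\Lambda\}$, and let $Q\le S_4$ be the group of linear parts of $\Lambda$, so $Q\cong\Lambda/T$. Conjugating $(\mathrm{id},t)$ by an element with linear part $\pi$ gives $(\mathrm{id},\pi t)$, so $T$ is $Q$-invariant. Let $F=\Lambda_0$ be the stabilizer of $0\in A$, and $f=|F|$; since $F\cap T=1$, $F$ embeds in $Q$ and $f$ is finite.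

**Step 1. The aim is to relate $|Q|$, $f$ and $[A:T]$, and to count $N$-orbits at level $0$.** As $G$ is transitive on vertices and $H$ is equivariant, $\Lambda$ is transitive on $A=H(DL_4(2))$. So $Q=\Lambda/T$ is transitive on $A/T$. An element $\lambda$ stabilizes the coset $T$ if and only if $\lambda(0)\in T$, that is, $\lambda\in TF$. So the stabilizer in $Q$ is $TF/T\cong F$, and
$$|Q|=f\cdot[A:T],\qquad |Q|\ \big|\ 24. \tag{1}$$
Let $a\in A$. The stabilizer $G_a$ of $a$ acts simply transitively on $X_a$. Also $[G_a:N]=|\Lambda_a|=f$, since $\Lambda_a$ is conjugate to $\Lambda_0$. So $N$ acts freely on $X_a$ with exactly $f$ orbits, for each $a\in A$.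

The plan is to look at other levels too. Going to ancestors merges orbits, and we shall study where the merging happens.

**Step 2. The aim is the basic properties of the orbit count.** For $a\in\mathbb Z^4$ let $O(a)$ be the number of $N$-orbits on $X_a$. An element of $G$ over $\lambda\in\Lambda$ maps $X_a$ to $X_{\lambda a}$ and normalizes $N$, so $O(\lambda a)=O(a)$. For $m\in\mathbb Z^4_{\ge0}$ the ancestor map $X_a\to X_{a-m}$ is $N$-equivariant and surjective, so $O(a-m)\le O(a)$. A vector of level $\ge0$ has the form $b-m$ with $b\in A$, $m\ge0$. So $O\le f$ at levels $\ge0$, with equality at level $0$.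

At level $-1$ we have $O=2f$. Indeed, such a vector is $a+e_1$ with $a\in A$. The parent map $X_{a+e_1}\to X_a$ is two-to-one, and $N_x=1$ for $x\in X_a$. So by Lemma 3 there are two orbits over each of the $f$ orbits on $X_a$.

**Step 3. The aim is to show that $O=1$ at all sufficiently high levels.** Let $y^{(1)},\dots,y^{(f)}$ represent the $N$-orbits on $X_0$, and put $\mathbf 1=(1,1,1,1)$. Choose $n$ such that, for each $i$, all $y^{(s)}_i$ have the same $n$-th ancestor. Then the ancestor map $X_0\to X_{-n\mathbf 1}$ takes all representatives to one point, and it is surjective, so $O(-n\mathbf 1)=1$. For $\lambda=(\pi,t)\in\Lambda$ we have $\lambda(-n\mathbf 1)=t-n\mathbf 1=\lambda(0)-n\mathbf 1$, because $\pi\mathbf 1=\mathbf 1$. As $\Lambda$ is transitive on $A$, $O(b-n\mathbf 1)=1$ for all $b\in A$, which is all of level $4n$. By monotonicity $O=1$ at all levels $\ge4n$.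

**Step 4. The aim is to show that $f$ is a power of $2$.** Let $a$ have level $k\ge0$ with $O(a)=1$, let $x\in X_a$, and let $m\ge0$ with $a+m\in A$. By Lemma 3 the $N$-orbits on $X_{a+m}$ correspond to the $N_x$-orbits on the $2^k$ descendants of $x$ in $X_{a+m}$. The group $N_x$ acts freely on them, since $N$ acts freely at level $0$. So $f=2^k/|N_x|$, a power of $2$.

## Four distinct nonzero vectors do not fit in $\mathbb F_2^2$

**Step 5. The aim is to turn orbit counts into linear algebra.** For $x\in V$ let $\varepsilon_i=\varepsilon_i^x:N_x\to\mathbb F_2$ be the homomorphism describing the action on the two children of $x_i$: $\varepsilon_i(g)=0$ if $g$ fixes both, $1$ if it swaps them. Suppose $O(a)=1$, $x\in X_a$ and $I\subseteq\{1,2,3,4\}$. By Lemma 3 the $N$-orbits on $X_{a+e_I}$ correspond to the $N_x$-orbits on $\prod_{i\in I}\{\text{children of }x_i\}$. Labelling the two children by $0,1$ identifies this set with $\mathbb F_2^I$, where $g\in N_x$ acts by adding $(\varepsilon_i(g))_{i\in I}$. The orbits are the cosets of the image of $N_x\to\mathbb F_2^I$. A vector $(c_i)$ annihilates this image if and only if $\sum c_i\varepsilon_i=0$,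 so the image has the same dimension as the span of the $\varepsilon_i$. Hence
$$O(a+e_I)=2^{|I|-\rho_I},\qquad \rho_I=\dim\operatorname{span}\{\varepsilon_i:i\in I\}\subseteq\mathrm{Hom}(N_x,\mathbb F_2). \tag{2}$$

**Step 6. The aim is to study the last level at which orbits split.** Let $K$ be the least integer such that $O=1$ at all levels $\ge K$. It exists, and $K\ge0$: such integers exist by Step 3, and $O=2f\ge2$ at level $-1$ by Step 2. By minimality of $K$ there is some $a'$ of level $K-1$ with $O(a')\ge2$.

**Lemma 5.** If $a'$ has level $K-1$ and $O(a')\ge2$, then $O(a')=2$ and $O(a'+e_i-e_j)=1$ for all $i\ne j$.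

*Proof.* Given $i\ne j$, let $I=\{1,2,3,4\}\setminus\{i\}$ and $J=\{1,2,3,4\}\setminus\{j\}$. So $J$ arises from $I$ by exchanging $j$ for $i$. Let $a=a'-e_I$, of level $K+2$. Then $O(a)=1$; take $x\in X_a$.

For each pair $P$ of indices, $a+e_P$ has level $K$, so $O(a+e_P)=1$ and $\rho_P=2$ by (2). So any two of the $\varepsilon_l$ are linearly independent, which over $\mathbb F_2$ means that $\varepsilon_1,\dots,\varepsilon_4$ are pairwise distinct and nonzero. Since $O(a+e_I)=O(a')\ge2$, (2) gives $\rho_I\le2$. So $\rho_I=2$ and $O(a')=2^{3-2}=2$.

Suppose that also $\rho_J=2$. The set $I\cap J$ is a pair, so its $\varepsilon$'s span a plane, and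
$$\operatorname{span}\{\varepsilon_l\}_{l\in I}=\operatorname{span}\{\varepsilon_l\}_{l\in I\cap J}=\operatorname{span}\{\varepsilon_l\}_{l\in J}.$$
This is a $2$-dimensional space over $\mathbb F_2$ containing all four distinct nonzero vectors $\varepsilon_1,\dots,\varepsilon_4$, but it has only three nonzero vectors. So $\rho_J=3$, and $O(a'+e_i-e_j)=O(a+e_J)=1$. $\square$

The vectors with $O\ge2$ on level $K-1$ are therefore isolated: no two differ by some $e_i-e_j$. This combines with transitivity.

**Step 7. The aim is to bound $[A:T]$ and $f$ from below.** Take $a'$ as in Lemma 5. As $O$ is $T$-invariant, $O(a')=2$ and $O(a'+e_i-e_j)=1$ give $e_i-e_j\notin T$ for all $i\ne j$. So $0,\ e_2-e_1,\ e_3-e_1,\ e_4-e_1$, whose pairwise differences are of the form $e_i-e_j$, lie in distinct cosets of $T$, and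
$$[A:T]\ge4. \tag{3}$$
Also $f\ge2$. For if $f=1$, then by Step 2, $O=1$ at levels $\ge0$ and $O=2$ on all of level $-1$. So $K=0$, and Lemma 5 produces a vector of level $-1$ with $O=1$, a contradiction.

## Ruling out $A_4$: the permutation group has order $8$

**Step 8. The aim is to determine all three numbers in (1).** We know that $f\ge2$ is a power of $2$, that $f\,[A:T]=|Q|$ divides $24$, and that $[A:T]\ge4$. For $f=2$ this forces $|Q|\in\{8,12,24\}$, for $f=4$ it forces $|Q|=24$, and $f\ge8$ is impossible. So $(|Q|,f,[A:T])$ is one of
$$(8,2,4),\quad(12,2,6),\quad(24,2,12),\quad(24,4,6).$$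

Suppose one of the last three holds. Then $Q\supseteq A_4$, as $A_4$ is the only subgroup of order $12$ in $S_4$. The abelian group $A/T$ has order $6$ or $12$, so its $3$-part is $\mathbb Z/3$, and it has a unique subgroup of index $3$. Let $T'\supseteq T$ be its preimage in $A$; by uniqueness it is $Q$-invariant. Let $\chi:A\to A/T'\cong\mathbb Z/3$. Each $\pi\in Q$ acts on $A/T'$ by $\pm1$. A $3$-cycle must act by $+1$, since its cube is the identity, and $3$-cycles generate $A_4$. So $\chi\circ\pi=\chi$ for $\pi\in A_4$. Now let $i\ne j$, and let $k,l$ be the other two indices. The double transposition $(i\,j)(k\,l)\in A_4$ maps $e_i-e_j$ to $e_j-e_i$. So $2\chi(e_i-e_j)=0$, and $\chi(e_i-e_j)=0$ in $\mathbb Z/3$. These elements generate $A$, so $\chi=0$, a contradiction. Hence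
$$|Q|=8,\qquad f=2,\qquad [A:T]=4. \tag{4}$$

## Orbits at levels $2$ and $1$

**Step 9. The aim is to describe stabilizers at level $2$.** Let $a$ have level $2$ and $x\in X_a$. For $i\ne j$ the map $(\varepsilon_i,\varepsilon_j):N_x\to\mathbb F_2^2$ is injective: an element of its kernel fixes the level-$0$ point obtained from $x$ by replacing $x_i,x_j$ by children, hence is trivial. So $|N_x|$ divides $4$. If $|N_x|=4$, all these maps would be isomorphisms. Then $\varepsilon_1,\dots,\varepsilon_4$ would be four distinct nonzero elements of $\mathrm{Hom}(\mathbb F_2^2,\mathbb F_2)$, which has three. So $|N_x|\le2$.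

Now count orbits on $X_{a+e_1+e_2}$, which has level $0$. By Lemma 3, each orbit $Nx$ on $X_a$ has $4/|N_x|$ orbits above it, because $N_x$ acts freely on the four descendants. So
$$2=f=\sum_x\frac{4}{|N_x|}\qquad(x\text{ over representatives of the }N\text{-orbits on }X_a),$$
with every term at least $2$. Hence there is one term and it equals $2$: at level $2$ we have $O=1$ and $|N_x|=2$. Let $g$ be the generator of $N_x$. By injectivity of the maps $(\varepsilon_i,\varepsilon_j)$, at most one of $\varepsilon_1(g),\dots,\varepsilon_4(g)$ is $0$.

**Step 10. The aim is to locate the splitting at level $1$, and to deduce that every permutation in $Q$ is realized by an element fixing a height vector there.** By Step 9 and monotonicity, $K\le2$. At level $0$, $O=f=2$ everywhere, so $K\ge1$. If $K=1$, Lemma 5 would give a vector of level $0$ with $O=1$, a contradiction. So $K=2$, and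
$$W=\{a\text{ of level }1:O(a)=2\}$$
is nonempty. Let $a'\in W$. By Step 7 and (4), the vectors $e_i-e_1$, $i=1,\dots,4$, represent all cosets of $T$ in $A$. So level $1$ is the union of the four sets $a'+(e_i-e_1)+T$. On each of them $O$ is constant, and by Lemma 5 it is $1$ for $i\ne1$. Hence $W=a'+T$.

The group $\Lambda$ preserves levels and $O$, so it preserves $W$, and $T$ is already transitive on $W$. So $\Lambda=T\Lambda_{a'}$. As $T$ is the kernel of $\Lambda\to Q$, the map $\Lambda_{a'}\to Q$ is surjective.

## A transposition that fixes a vertex

**Step 11. The aim is to find a nontrivial element of $G$ with a fixed vertex.** By (4), $Q$ is a Sylow $2$-subgroup of $S_4$, so it is conjugate to $\langle(1\,2\,3\,4),(1\,3)\rangle$ and contains a transposition $\pi=(r\,s)$. Let $p,p'$ be the two indices fixed by $\pi$. By Step 10 there is $\lambda\in\Lambda$ with linear part $\pi$ and $\lambda(a')=a'$. Put $a=a'-e_p$, of level $2$. Then $\lambda(a)=\lambda(a')-\pi e_p=a'-e_p=a$.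

Let $x\in X_a$. A lift of $\lambda$ to $G$ maps $x$ into $X_a$. Since $N$ is transitive on $X_a$ (Step 9), we can correct the lift by an element of $N$ to get $\rho\in G$ over $\lambda$ with $\rho x=x$. The element $\lambda^2$ has trivial linear part and fixes $a$, so $\lambda^2=1$. Hence $\rho^2\in N_x=\{1,g\}$.

*We show $\rho^2=1$.* The element $\rho$ maps $T_p$ to itself, fixes $x_p$, and permutes the two children of $x_p$. So $\rho^2$ fixes these children, and $\varepsilon_p(\rho^2)=0$. Likewise $\varepsilon_{p'}(\rho^2)=0$. But at most one $\varepsilon_i(g)$ is $0$, so $\rho^2\ne g$.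

*We construct a fixed vertex.* Since $\rho x=x$ and $\rho$ exchanges $T_r$ and $T_s$, we have $\rho(x_r)=x_s$. Let $y_r$ be a child of $x_r$, and put $y_s=\rho(y_r)$, a child of $x_s$. Then $\rho(y_s)=\rho^2(y_r)=y_r$. So $\rho$ fixes the point with coordinates $x_p,x_{p'},y_r,y_s$. Its level is $2-2=0$, so it is a vertex of $DL_4(2)$. But $\rho\ne1$, because its permutation $\pi$ is not the identity. This contradicts the freeness of $G$ and proves Theorem 1. $\blacksquare$

## Two orbits from an elliptic curve with four rational points

We prove Theorem 2 by an analogue of Steps D–G with an elliptic curve in place of the line. Over $\mathbb F_2$ the line has only three rational points $0,1,\infty$; a suitable elliptic curve has four.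

Let $E:y^2+xy=x^3+1$ over $\mathbb F_2$. The partial derivatives of $y^2+xy+x^3+1$ are $y+x^2$ and $x$. Both vanish only at $(0,0)$, which is not on the curve. At the point at infinity $(0:1:0)$ of $Y^2Z+XYZ+X^3+Z^3=0$, the derivative in $Z$ is $Y^2+XY+Z^2=1\ne0$. So $E$ is smooth, of genus $1$. For $x=0$ the equation is $y^2=1$, and for $x=1$ it is $y^2+y=0$. So the rational points are $\mathcal O,(0,1),(1,0),(1,1)$. Let $S=E(\mathbb F_2)$, a group of order $4$.

We recall the textbook facts used. For a divisor $D$ let $L(D)$ be the space of functions $\varphi$ with $\varphi=0$ or $\operatorname{div}(\varphi)+D\ge0$. Then $L(D)=0$ if $\deg D<0$, and $\dim L(D)=\deg D$ if $\deg D\ge1$ (Riemann–Roch in genus $1$). A function with divisor $0$ is a nonzero constant, so it is $1$. By Abel's theorem, a degree-$0$ divisor $\sum n_s\,s$ supported on rational points is the divisor of a function over $\mathbb F_2$ if and only if $\sum n_ss=\mathcal O$ in the group $E(\mathbb F_2)$.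

Let $k(E)$ be the function field, $R\subset k(E)$ the ring of functions regular off $S$, and, for $s\in S$, $K_s\cong\mathbb F_2((\pi))$ the completion at $s$, with $\mathfrak m_s^n=\{z:v_s(z)\ge n\}$. The units $R^*$ are the nonzero functions with divisor supported on $S$. For example, $x\in R^*$: it has degree $2$ and vanishes only at $(0,1)$, so $\operatorname{div}(x)=2\,(0,1)-2\,\mathcal O$.

As in Step D, the balls $b+\mathfrak m_s^n$ in $K_s$, of height $n$, form the $3$-regular tree $T_s$ with a Busemann function. Shifting one Busemann function by $1$, we identify $DL_4(2)$ with the set of tuples $(B_s)_{s\in S}\in\prod T_s$ with $\sum_sh_s(B_s)=1$.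

**Step 12. The aim is to define the group and its action.** For $c\in E(\mathbb F_2)$ let $\tau_c$ be translation by $c$; it permutes $S$. The map $\varphi\mapsto\varphi\circ\tau_c^{-1}$ preserves $R$ and extends to isometries $K_s\to K_{s+c}$. Let $\Gamma=R\rtimes(R^*\rtimes E(\mathbb F_2))$ act on $\prod_sK_s$ by
$$z\mapsto u\cdot(z\circ\tau_c^{-1})+m .$$
This maps balls to balls and preserves the child relation. Viewing a height vector $n=(n_s)$ as the divisor $\sum n_s\,s$, it acts on heights by $n\mapsto\tau_cn+\operatorname{div}(u)$. Since $\deg\operatorname{div}(u)=0$, the sum of heights is preserved, and $\Gamma$ acts on $DL_4(2)$ by automorphisms.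

**Step 13. The aim is to show that $R^*\rtimes E(\mathbb F_2)$ acts simply transitively on the height vectors of sum $1$.** For such $n$ put $\sigma(n)=\sum n_ss\in E(\mathbb F_2)$. By Abel's theorem the divisors of elements of $R^*$ are exactly the degree-$0$ divisors supported on $S$ with $\sigma=\mathcal O$. So the $R^*$-orbits are the fibres of $\sigma$. Taking $n=s$ shows that $\sigma$ is onto. Moreover
$$\sigma(\tau_cn)=\sum n_s(s+c)=\sigma(n)+\Big(\sum n_s\Big)c=\sigma(n)+c .$$
So the action is transitive. If $(u,c)$ fixes $n$, applying $\sigma$ gives $c=\mathcal O$. Then $\operatorname{div}u=0$, so $u=1$.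

**Step 14. The aim is to show that $R$ acts freely with exactly two orbits on each fibre.** Fix $n$ with $\sum n_s=1$, and put $D=-\sum n_s\,s$, of degree $-1$. For a divisor $D'=\sum d_s\,s$ write $\mathcal O(D')=\prod_s\mathfrak m_s^{-d_s}$. The fibre over $n$ is $\prod_sK_s/\mathcal O(D)$, and $R$ acts by translations. The stabilizer of any point is $R\cap\mathcal O(D)=L(D)=0$. The number of orbits is $\left|\prod_sK_s/(R+\mathcal O(D))\right|$.

Let $D'\ge D$ be supported on $S$ with $\deg D'\ge1$. The map $L(D')\to\mathcal O(D')/\mathcal O(D)$ is injective because $L(D)=0$. Its source has dimension $\deg D'$, and its target has dimension $\deg D'-\deg D=\deg D'+1$. So its cokernel $\mathcal O(D')/(L(D')+\mathcal O(D))$ has dimension $1$. This cokernel injects into $\prod_sK_s/(R+\mathcal O(D))$: if $z\in\mathcal O(D')$ and $z=m+w$ with $m\in R$, $w\in\mathcal O(D)$, then $m\in R\cap\mathcal O(D')=L(D')$. As $D'$ grows, these images are nested subspaces of dimension $1$, so they all coincide. Every element of $\prod_sK_s$ lies in some $\mathcal O(D')$, so the images cover the quotient. Hence the quotient has dimension $1$ over $\mathbb F_2$, and there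 are exactly $2$ orbits.

**Step 15. The aim is to assemble Theorem 2.** By Step 13 all fibres are equivalent under $\Gamma$, and the stabilizer in $\Gamma$ of a height vector is $R$. By Step 14, $\Gamma$ has trivial vertex stabilizers and exactly $2$ vertex orbits. Since $DL_4(2)$ is connected and locally finite, the Švarc–Milnor lemma shows that $\Gamma$ is finitely generated and quasi-isometric to $DL_4(2)$. A free action with one orbit is excluded by Theorem 1. This proves Theorem 2. $\blacksquare$

The group $R$ here is the height-fixing group promised after Theorem 3: it is coordinate-preserving and free, with two orbits on each $X_a$, $a\in A$. It also displays the set $W$ of Step 10. In this model level $1$ means $\sum n_s=0$; put $D=-\sum n_s\,s$, of degree $0$. The computation of Step 14 now embeds $L(D')/L(D)$, of dimension $\deg D'-\dim L(D)$, in a space of dimension $\deg D'$. So the number of $R$-orbits on the fibre is $2^{\dim L(D)}$. For degree $0$, $\dim L(D)$ is $1$ if $D$ is principal and $0$ otherwise. So there are two orbits exactly when $\sigma(n)=\sum n_ss=\mathcal O$. On vectors of sum $0$ the map $\sigma$ is a homomorphism onto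 $E(\mathbb F_2)$, since $s-\mathcal O\mapsto s$. So this set is a subgroup of index $4$, exactly the shape $W=a'+T$ with $[A:T]=4$. In $\Gamma$, however, only four permutations of the trees occur, namely the translations of $E(\mathbb F_2)$, and nothing joins the two orbits. A simply transitive group would need eight permutations, and Step 11 shows that the transposition among them fixes a vertex.
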